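# Presenting rectangle exchange groups by short relations between restricted shuffles

## 1. Relators of length three and four suffice

**Theorem 1.** Let $d\ge 1$, let $S$ be the set of all restricted shuffles in $\operatorname{Rec}_d$, and for $N\ge 1$ let $G_N$ be the group generated by $S$ with relators all words of length $\le N$ in $S\cup S^{-1}$ that are trivial in $\operatorname{Rec}_d$.

1. For $d=1$, $G_3=\operatorname{IET}$, while $G_2\to\operatorname{IET}$ is not injective.
2. For $d\ge 2$, $G_4=\operatorname{Rec}_d$, while $G_3\to\operatorname{Rec}_d$ is not injective.
3. For $d\ge 2$, $\operatorname{Rec}_d$ is presented over $S$ by the following relations (of length $\le 4$), each imposed whenever it holds in $\operatorname{Rec}_d$: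
   * (E1) $ss'=1$.
   * (E2) $s=s's''$, where $s,s',s''$ have the same direction $i$ and their rectangles agree in all coordinates $\ne i$.
   * (E3) $s=s's''$, where the rectangle $R$ of the direction-$i$ shuffle $s$ is cut by a hyperplane $x_j=\mathrm{const}$ ($j\ne i$) into $R',R''$, and $s',s''$ are the restrictions of $s$ to $R',R''$ (identity elsewhere).
   * (E4) $st=ts$ for shuffles with disjoint rectangles.
   * (E5) $st=ts$, where for some rectangle $r=\prod r_k$ and some $i\ne j$, $s$ acts on $r$ through $x_i$ by a restricted rotation of $r_i$, $t$ acts on $r$ through $x_j$ by a restricted rotation of $r_j$, and both are the identity off $r$.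
   * (E6) $sts^{-1}=t'$, where the rectangle of $t$ lies in $R_1$ or in $R_2$ (the pieces of $s$), and $t'$ is the translated shuffle.

Consequently $\operatorname{Rec}_d$ is boundedly presented over the restricted shuffles for every $d\ge1$, and the smallest possible bound on the length of relators is $3$ for $d=1$ and $4$ for every $d\ge 2$.

The theorem answers a question whose source is Yves Cornulier, Octave Lacourte, "On groups of rectangle exchange transformations", arXiv:2209.02300 (2022). In plain words: the group of all ways to cut a cube into boxes and reassemble it by translations is generated by very simple moves; is there one number $N$ such that all relations between these moves follow from relations of length at most $N$? Let us first say what each word means.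

## 2. Rectangles, shuffles, and what a bounded presentation is

All intervals are half-open, $[a,b)$ with $a<b$, and products are compositions, read from right to left.

**Definition (rectangles and $\operatorname{Rec}_d$).** A *rectangle* is a set $r=\prod_{j=1}^d r_j\subseteq\mathbf R^d$ whose sides $r_j=[a_j,b_j)$ are intervals. A *rectangle exchange transformation* is a bijection $f$ of $[0,1)^d$ for which some partition of the cube into finitely many rectangles exists such that $f$ is a translation on each of them. These transformations form the group $\operatorname{Rec}_d$. For $d=1$ it is the group $\operatorname{IET}$ of interval exchange transformations.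

**Definition (restricted shuffles).** Let $R=\prod_j[a_j,b_j)\subseteq[0,1)^d$ be a rectangle, $i$ a coordinate and $a_i<c<b_i$. Put $R_1=\{x\in R:x_i<c\}$ and $R_2=\{x\in R:x_i\ge c\}$. The *restricted shuffle* given by $R,i,c$ is the identity off $R$, translates $R_1$ by $(b_i-c)e_i$ and translates $R_2$ by $-(c-a_i)e_i$. So it exchanges the order of the two pieces inside $R$. We call $i$ its *direction*. For $d=1$ these maps are called *restricted rotations*.

**Example.** Let $d=2$ and $0<\alpha<1$. The *half-shuffle* $s_\alpha$ has $R=[0,1)\times[0,\tfrac12)$, $i=1$, $c=\alpha$. On the lower half of the square it is $x_1\mapsto x_1-\alpha$ modulo $1$, and it fixes the upper half. It will come back several times.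

A shuffle moves every point of $R$ by a nonzero multiple of $e_i$. So no shuffle is trivial, its support is exactly $R$, and its direction is determined by the map. The inverse of a shuffle is again a shuffle: same $R$ and $i$, with $c$ replaced by $a_i+b_i-c$. We use as given that $S$ generates $\operatorname{Rec}_d$.

**Definition (bounded presentation).** A presentation of $\operatorname{Rec}_d$ over $S$ is a set $\mathcal R$ of words in $S\cup S^{-1}$ with $\operatorname{Rec}_d\cong\langle S\mid\mathcal R\rangle$ via the natural map. The length of a relator is its word length. $\operatorname{Rec}_d$ is boundedly presented over $S$ if for some $N$ there is such an $\mathcal R$ with all lengths $\le N$.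

The groups $G_N$ of Theorem 1 decide this. The natural map $G_N\to\operatorname{Rec}_d$ is onto because $S$ generates. If it is injective, then $G_N$ is a presentation with relators of length $\le N$. Conversely, if $\mathcal R$ is a presentation with lengths $\le N$, then every word trivial in $\operatorname{Rec}_d$ is a product of conjugates of elements of $\mathcal R^{\pm1}$. The elements of $\mathcal R$ are relators of $G_N$, so the word is trivial in $G_N$, and the map is injective. Since $G_N\to\operatorname{Rec}_d$ factors through the surjection $G_N\to G_{N+1}$, injectivity for $N$ implies it for $N+1$. So it makes sense to speak of the smallest $N$.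

Here are instances of (E1)–(E6) for $d=2$. (E1) identifies the formal inverse of $s$ with the generator that is its inverse map. (E2) is a one-dimensional relation of length $3$, thickened: if an interval is cut into consecutive intervals $X,Y,Z$, then moving $X$ past $Y$ and then past $Z$ is the same as moving $X$ past $YZ$. (E3): the shuffle of the whole square in direction $1$ with cut $\alpha$ is the product of $s_\alpha$ and the analogous shuffle of the upper half. (E4) needs no comment. (E5): the shuffle of the whole square in direction $1$ commutes with the one in direction $2$, since one changes only $x_1$, by a rule that depends only on $x_1$, and the other does the same with $x_2$. (E6): conjugating a shuffle $t$ of a small box in $[0,\alpha)\times[0,\tfrac12)$ by $s_\alpha$ gives the same shuffle of the box moved right by $1-\alpha$.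

## 3. Three thirds of an interval, four quarters of a square

**Three thirds.** Let $s_1$ swap the first two thirds of $[0,1)$, let $s_2$ swap the last two thirds, and let $r$ be the rotation $x\mapsto x+\frac13$ modulo $1$, which is the restricted rotation exchanging $[0,\frac23)$ and $[\frac23,1)$. The maps $s_1,s_2$ generate a copy of $\operatorname{Sym}(3)$, whose braid relation $(s_1s_2)^3=1$ has length $6$. It follows from relators of length $\le3$. Compute $s_1s_2$: the first third is fixed by $s_2$ and goes to the second under $s_1$. The second third goes to the last under $s_2$ and stays there. The last third goes to the middle under $s_2$, then to the first place under $s_1$. So $s_1s_2=r$, a relation of length $3$. Also $r^3=1$ is a relator of length $3$. Hence $(s_1s_2)^3=1$ in $G_3$.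

**Four quarters.** Cut the square $[0,1)^2$ into four squares of side $\frac12$. Let $h$ swap the two lower squares and let $v$ swap the two right-hand squares; both are shuffles. The product $hv$ permutes three of the squares cyclically and fixes the fourth, so $(hv)^3=1$ in $\operatorname{Rec}_2$, again a word of length $6$. The previous trick does not work: $hv$ moves the lower left square horizontally and the lower right square vertically, so it is not a shuffle. This "corner" relation will be one of the two real difficulties.

## 4. Free products produced by relators that are too short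

Recall that in a free product of groups, a nonempty product of nontrivial elements in which neighbours lie in different factors is nontrivial. In particular nontrivial elements of different factors do not commute.

**Proposition 2.** For $d=1$ the map $G_2\to\operatorname{IET}$ is not injective. For $d\ge2$ the map $G_3\to\operatorname{Rec}_d$ is not injective.

**Proof for $d=1$.** No shuffle is trivial, so there is no relator of length $1$. A trivial word of length $2$ says that two generators are equal or mutually inverse maps. So $G_2$ is a free product of cyclic groups, one for each pair $\{s,s^{-1}\}$: of order $2$ if $s=s^{-1}$, infinite otherwise. Take consecutive intervals $X,Y,Z$. Let $s$ swap $X,Y$ in $XYZ$, let $s'$ swap $X,Z$ in $YXZ$, and let $s''$ swap $X$ and $YZ$ in $XYZ$. Then $s's=s''$ in $\operatorname{IET}$. The supports of $s,s',s''$ are pairwise different, while a map and its inverse have the same support, so $s,s',s''$ lie in three distinct free factors. Hence $s''^{-1}s's\ne1$ in $G_2$, although it is trivial in $\operatorname{IET}$.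

**Proof for $d\ge2$.** Let a word of length $\le3$ be trivial in $\operatorname{Rec}_d$, and suppose its letters do not all have the same direction. With at most three letters, some letter $u$ has a direction $j$ different from the directions of all other letters. After cyclic permutation the word is $wu$, where the letters of $w$ have directions $\ne j$. Then $u^{-1}=w$ as maps. The left side displaces every point by an element of $\mathbf Re_j$, the right side by an element of $\bigoplus_{k\ne j}\mathbf Re_k$. So all displacements vanish and $u=1$, which is impossible for a shuffle.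

So every relator of length $\le3$ uses one direction only, and $G_3$ is the free product of the groups $G^{(i)}$ generated by the direction-$i$ shuffles with the relators in direction $i$. Let $s,t$ be shuffles with rectangle the whole cube, in directions $1$ and $2$. They are nontrivial in $\operatorname{Rec}_d$, hence in $G_3$, and they lie in different free factors, so they do not commute in $G_3$. They commute in $\operatorname{Rec}_d$. $\square$

## 5. Dimension one: contracting loops of arrangements

For an interval $I$ let $\operatorname{IET}(I)$ be its group of interval exchanges. It is generated by the restricted rotations of $I$: rescale the given fact for $[0,1)$. Let $\Gamma(I)$ be the group generated by the restricted rotations of $I$, with relators all words of length $\le3$ that are trivial in $\operatorname{IET}(I)$. For $I=[0,1)$ this is $G_3$. We want $\Gamma(I)=\operatorname{IET}(I)$.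

The plan is to cut $I$ so finely that a word acts by rearranging labelled pieces; the word then becomes a closed path in a graph, and we contract this path across triangles, each of which is a relator of length $3$.

**Definition (arrangements).** Let $L$ be a finite set with lengths $\ell:L\to\mathbf R_{>0}$ of sum $|I|$. An *arrangement* is a word containing each element of $L$ exactly once; it cuts $I$ into consecutive labelled intervals. Let $\Delta_L$ be the graph whose vertices are the arrangements, with an edge between $uABv$ and $uBAv$ whenever $A,B$ are nonempty words. The directed edge $uABv\to uBAv$ is labelled by the restricted rotation exchanging the intervals occupied by $A$ and $B$.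

For example, for $L=\{X,Y,Z\}$ there are six arrangements, and $XYZ$ is joined to $YXZ$, $XZY$ (swap of two letters) and to $YZX$, $ZXY$ (swap of a letter with a block of two), but not to $ZYX$.

The label is well defined: since letters are distinct, the first letters of $AB$ and $BA$ differ and so do the last letters, so $u$ and $v$ are the longest common prefix and suffix of the two words, and then $A,B$ are determined. The label of an edge is the unique map carrying each labelled interval by translation to its new position. So the labels along a closed path multiply to $1$ in $\operatorname{IET}(I)$.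

Fill every $3$-cycle of $\Delta_L$ with a triangle. Two edge paths with the same endpoints are *homotopic* if one is obtained from the other by finitely many moves of two kinds: inserting or deleting an edge followed by its reverse, and replacing one side of a triangle by the other two in order, or conversely. A path with successive labels $s_1,\dots,s_n$ defines the element $s_n\cdots s_1$ of $\Gamma(I)$. The moves do not change this element, because labels along an edge and back, and labels around a triangle, are relators of length $2$ and $3$. So homotopic paths give equal elements of $\Gamma(I)$.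

**Lemma 3.** Every loop in $\Delta_L$ is null-homotopic.

**Step 1: reduction to swaps of adjacent letters.** In the triples
$$uA_1A_2Bv,\ uA_1BA_2v,\ uBA_1A_2v\qquad\text{and}\qquad uAB_1B_2v,\ uB_1AB_2v,\ uB_1B_2Av$$
any two words are joined by an edge, so these are triangles. If $|A|+|B|>2$, one of $A,B$ can be split, and the triangle replaces the edge $uABv\to uBAv$ by two edges with smaller value of $|A|+|B|$. By induction every edge is homotopic to a path of swaps of adjacent letters, and every loop to a loop of such swaps.

**Step 2: reduction to Coxeter's relations.** Let $n=|L|$ and let $\tau_k$ exchange the letters at positions $k,k+1$. These position swaps give a simply transitive right action of $\operatorname{Sym}(n)$ on arrangements. A path of adjacent swaps is a starting point with a sequence $\tau_{k_1},\dots,\tau_{k_m}$, and it is closed exactly when $\tau_{k_1}\cdots\tau_{k_m}=1$. Recall the Coxeter presentation of $\operatorname{Sym}(n)$: generators $\tau_1,\dots,\tau_{n-1}$, relations $\tau_k^2=1$, $(\tau_k\tau_{k+1})^3=1$, and $(\tau_k\tau_l)^2=1$ for $|k-l|\ge2$. So a trivial word is reduced to the empty word by inserting and deleting $\tau_k\tau_k$,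 which is backtracking, and by the replacements $\tau_k\tau_{k+1}\tau_k\leftrightarrow\tau_{k+1}\tau_k\tau_{k+1}$ and $\tau_k\tau_l\leftrightarrow\tau_l\tau_k$ with $|k-l|\ge2$. It remains to contract the corresponding hexagons and squares. In the next steps capital letters denote nonempty blocks, and the common prefix and suffix are omitted.

**Step 3: hexagons.** The loop $XYZ,\,YXZ,\,YZX,\,ZYX,\,ZXY,\,XZY$ is filled by the central triangle $\{XYZ,YZX,ZXY\}$, whose sides are the swaps $(X,YZ)$, $(Y,ZX)$, $(Z,XY)$, and by the three triangles
$$\{XYZ,YXZ,YZX\},\quad\{YZX,ZYX,ZXY\},\quad\{ZXY,XZY,XYZ\},$$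
whose remaining sides are swaps of two neighbouring blocks. There are three more block swaps between these six words, namely those between two of $YXZ,ZYX,XZY$. Through the triangles $\{YXZ,YZX,ZYX\}$, $\{YXZ,XYZ,XZY\}$, $\{ZYX,ZXY,XZY\}$ they are homotopic to paths of two hexagon sides. So every loop of block swaps on these six vertices is null-homotopic.

**Step 4: adjacent squares.** We contract the square of the two swaps $I\leftrightarrow J$ and $K\leftrightarrow L$ in $IJKL$. Put
$$A=IJKL,\quad B=IJLK,\quad C=JILK,\quad D=JIKL,\quad E=ILJK,\quad F=JKIL.$$
The square is $A,B,C,D$; the words $E,F$ are auxiliary. The following are triangles of block swaps: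

* $ABE$: $A\to B$ swaps $(K,L)$, $A\to E$ swaps $(JK,L)$, $B\to E$ swaps $(J,L)$.
* $BCE$: $B\to C$ swaps $(I,J)$, $C\to E$ swaps $(J,IL)$.
* $ADF$: $A\to D$ swaps $(I,J)$, $D\to F$ swaps $(I,K)$, $A\to F$ swaps $(I,JK)$.
* $CDF$: $C\to D$ swaps $(L,K)$, $C\to F$ swaps $(IL,K)$.
* $AEF$ and $CEF$: $E\to F$ swaps $(IL,JK)$.

Writing paths as sequences of vertices, we get
$$A\,B\,C\ \sim\ A\,E\,C\ \sim\ A\,F\,E\,F\,C\ \sim\ A\,F\,C\ \sim\ A\,D\,C .$$
The first step uses $ABE$ and $BCE$, the second $AEF$ and $CEF$, the third deletes a backtrack, the last uses $ADF$ and $CDF$.

**Step 5: separated squares.** Consider the square of $I\leftrightarrow J$ and $K\leftrightarrow L$ in $IJXKL$ with $X$ nonempty. By Step 3 for the blocks $I,J,X$, the edge $IJX\to JIX$ is homotopic to the path $IJX\to XIJ\to XJI\to JIX$, both with $KL$ and with $LK$ to the right. So the square decomposes into three squares as in Step 4, with blocks $(IJ,X,K,L)$, then $(I,J,K,L)$ with prefix $X$, then $(X,JI,K,L)$. Each is contractible. $\square$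

**Proposition 4.** $\Gamma(I)=\operatorname{IET}(I)$ for every interval $I$.

**Proof.** The natural map is onto. For injectivity, formal inverses can be replaced by restricted rotations using relators of length $2$, so let $s_n\cdots s_1=1$ in $\operatorname{IET}(I)$ with restricted rotations $s_k$, and put $f_k=s_k\cdots s_1$. Let $D_k$ be the set of endpoints (lying in $I$) of the two pieces of $s_k$, and let $P_0$ be the partition of $I$ obtained by cutting at all points of $f_{k-1}^{-1}(D_k)$, $k=1,\dots,n$. Let $J$ be a piece of $P_0$. Inductively $f_{k-1}$ is a translation on $J$. The interval $f_{k-1}J$ contains no point of $D_k$ except possibly its left end, so it lies in one of the two pieces of $s_k$ or outside the support of $s_k$. Hence $f_k$ is a translation on $J$.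

Label the pieces of $P_0$, and let $w_k$ be the arrangement given by $f_kP_0$. Each piece of $s_k$ is a union of consecutive intervals of $f_{k-1}P_0$, so $w_{k-1}=uABv$ and $w_k=uBAv$, and $s_k$ is the label of this edge. Since $f_n=1$, we have $w_n=w_0$, so the path is a loop. By Lemma 3 it is null-homotopic, so $s_n\cdots s_1=1$ in $\Gamma(I)$. $\square$

Taking $I=[0,1)$ and adding Proposition 2, part 1 of Theorem 1 is proved.

## 6. An irrational half-shuffle carries no grid to a grid

From now on $d\ge2$. The natural attempt is to copy Section 5: cut the cube into pieces so that a trivial word permutes the pieces, and work in a symmetric group. Say first that all endpoints $a_j,b_j,c$ of all letters are multiples of $\frac1n$. Then every letter permutes the $n^d$ cells of the regular grid of mesh $\frac1n$, and one hopes to finish with the Coxeter presentation of the symmetric group of the cells, using exchanges of neighbouring cells as generators. This stops at one point: two exchanges at a corner must satisfy $(hv)^3=1$, which is not on our list and, as Section 3 shows, does not follow as it did in dimension one, since $hv$ is not a shuffle.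

Without the rationality assumption the attempt breaks earlier. One would like to work with grids only. Consider the half-shuffle $s_\alpha$, and suppose it translates every cell of a grid of the square with vertical cuts $X\subset(0,1)$ and horizontal cuts $Y\subset(0,1)$, both finite. A cell crossing $x_2=\frac12$ would contain both moved and fixed points, so $\frac12\in Y$. A cell in the lower half crossing $x_1=\alpha$ would be moved by two different translations, so $\alpha\in X$. After $s_\alpha$ the vertical cuts in the upper half are still $X$. In the lower half, the left endpoints of the horizontal sides were $X\cup\{0\}$ and are now $\rho(X\cup\{0\})$, where $\rho(x)=x-\alpha$ modulo $1$. If the new tiling is again a grid, then $\rho(X\cup\{0\})=X\cup\{0\}$. So the orbit of $0$ under $\rho$ is finite, and $\alpha$ is rational. For irrational $\alpha$, no grid on whose cells $s_\alpha$ acts by translations is carried to a grid, however fine it is. In dimension one there is no such condition, since any tiling of an interval by intervals is an arrangement.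

Two things are needed. For the first obstacle, we prove the corner relation from (E1)–(E6), by using extra room in the cube; this gives homomorphisms from symmetric groups of regular grids to the abstract group. For the second, we accept tilings that are not grids, but attach to each tiling $P$ an element $g_P$ of the abstract group that sorts it. All side lengths are cut into finitely many rationally independent lengths, and sorting collects equal lengths together. After conjugation by these elements, each letter of a trivial word becomes a permutation of the cells of one fixed, sorted arrangement of regular grids.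

Let $G$ be the group generated by $S$ with relations (E1)–(E6), and let $p:G\to\operatorname{Rec}_d$ be the natural map. We shall prove that $p$ is injective.

## 7. One-coordinate exchanges in the abstract group

The purpose of this section is to import the whole of $\operatorname{IET}$, one coordinate at a time, into $G$, and to learn how the imported copies commute and conjugate.

For a rectangle $r\subseteq[0,1)^d$ and $f\in\operatorname{IET}(r_i)$ let $f^{r,i}\in\operatorname{Rec}_d$ act on $r$ by $f$ on the coordinate $x_i$, and trivially off $r$. If $f$ is a restricted rotation of $r_i$, then $f^{r,i}$ is a shuffle. For instance $s_\alpha=f^{r,1}$ for $r=[0,1)\times[0,\frac12)$ and $f$ the rotation $x\mapsto x-\alpha$ modulo $1$.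

A relator of length $2$ between restricted rotations $f$ of $r_i$ holds in $G$ between the generators $f^{r,i}$ by (E1). For a relator of length $3$, use (E1) to replace formal inverses by generators. It then reads $fgh=1$, that is, $f^{-1}=gh$ with $f^{-1}$ a restricted rotation, and it holds in $G$ by (E2). So Proposition 4 for $r_i$ gives a homomorphism
$$\varphi_{r,i}:\operatorname{IET}(r_i)\to G,\qquad p(\varphi_{r,i}(f))=f^{r,i},\tag{1}$$
sending each restricted rotation $f$ to the generator $f^{r,i}$. For an interval $J\subseteq r_i$ write $r[J]=\{x\in r:x_i\in J\}$; the coordinate $i$ will be clear.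

The first four rules compare homomorphisms in $f$, or commutation of images, so it suffices to check them on restricted rotations.

* (R1) If $J\subseteq r_i$ and $f\in\operatorname{IET}(J)$ is extended by the identity, then $\varphi_{r,i}(f)=\varphi_{r[J],i}(f)$. For a restricted rotation of $J$ both sides are the same map of the cube, hence the same generator.
* (R2) If $r$ is cut by a hyperplane $x_j=c$, $j\ne i$, into $r',r''$, then $\varphi_{r,i}(f)=\varphi_{r',i}(f)\,\varphi_{r'',i}(f)$. By (R3) the right side is a homomorphism in $f$, and on generators the identity is (E3). Iterating, if $r$ is cut into a grid $\{r^{(a)}\}$ by hyperplanes in directions $\ne i$, then $\varphi_{r,i}(f)=\prod_a\varphi_{r^{(a)},i}(f)$.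
* (R3) If $r\cap r'=\emptyset$, the images of $\varphi_{r,i}$ and $\varphi_{r',j}$ commute, for any $i,j$. On generators this is (E4).
* (R4) For $i\ne j$ the images of $\varphi_{r,i}$ and $\varphi_{r,j}$ commute. On generators this is (E5).

The next rule says that an exchange in one coordinate transports everything supported in a box which it translates.

**(N)** Let $q\subseteq r$ be rectangles, and let $f\in\operatorname{IET}(r_i)$ translate $q_i$ by $c$. Then for all $k$ and all $h\in\operatorname{IET}(q_k)$,
$$\varphi_{r,i}(f)\,\varphi_{q,k}(h)\,\varphi_{r,i}(f)^{-1}=\varphi_{q+ce_i,k}(h'),$$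
where $h'$ is $h$ transported by the translation (so $h'=h$ if $k\ne i$).

**Proof of (N).** *Reduction.* Cut $r$ along the endpoints of $q_j$ for all $j\ne i$, and let $r^{(0)}=\{x\in r:x_j\in q_j\ \forall j\ne i\}$. By (R2), $\varphi_{r,i}(f)$ is the product of the $\varphi_{r^{(a)},i}(f)$, which commute with each other by (R3). For $a\ne0$ the box $r^{(a)}$ is disjoint from $q$, so its factor commutes with $\varphi_{q,k}(h)$. Hence only the factor of $r^{(0)}$ matters, and we may assume $r=r^{(0)}$, so $q=r[J]$ with $J=q_i$.

*Case $k=i$.* By (R1) $\varphi_{q,i}(h)=\varphi_{r,i}(h)$, so the left side is $\varphi_{r,i}(fhf^{-1})$. Since $f$ translates $J$ to $J+c$, the map $fhf^{-1}$ is $h'$, supported in $J+c$. (R1) again gives the claim.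

*Case $k\ne i$.* Write $f=s_n\cdots s_1$ with restricted rotations of $r_i$. As in the proof of Proposition 4, cut $J$ into intervals $J_a$ on which all $s_m\cdots s_1$ are translations, with $s_{m-1}\cdots s_1J_a$ inside one of the two pieces of $s_m$ or outside its support. By (R2), $\varphi_{r[J],k}(h)=\prod_a\varphi_{r[J_a],k}(h)$. Now let $s$ be a restricted rotation of $r_i$, let $K$ be an interval in a piece of $s$ or outside its support, and let $t$ be a restricted rotation of $r_k$. The rectangle of $t^{r[K],k}$ lies in a piece of $s^{r,i}$ or is disjoint from its rectangle, so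
$$s^{r,i}\,t^{r[K],k}\,(s^{r,i})^{-1}=t^{r[sK],k}$$
by (E6) or (E4). Both sides extend to homomorphisms in $t$, so $s^{r,i}\varphi_{r[K],k}(h)(s^{r,i})^{-1}=\varphi_{r[sK],k}(h)$. Applying this successively for $s_1,\dots,s_n$, the left side of (N) is $\prod_a\varphi_{r[J_a+c],k}(h)$, which is $\varphi_{r[J+c],k}(h)$ by (R2). $\square$

**Definition (transpositions).** Disjoint rectangles $q$ and $q'=q+ce_i$ are called *$i$-aligned*. Their *hull* is the smallest rectangle $r$ containing both. Put $T(q,q')=\varphi_{r,i}(t)\in G$, where $t$ exchanges $q_i$ and $q_i'$ by translation and is the identity elsewhere.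

For the four quarters of Section 3, $T$ of the two lower squares is the shuffle $h$, and $T$ of the two right-hand squares is $v$. In general $q,q'$ need not touch, and then $T(q,q')$ is not a shuffle. By (R1), enlarging $r$ in direction $i$ changes nothing. Clearly $T(q,q')=T(q',q)$ and $T(q,q')^2=1$.

**(T)** Let $q,q'$ be $i$-aligned, $r\supseteq q\cup q'$, and let $f\in\operatorname{IET}(r_k)$ translate $q_k$ by $c$ and $q'_k$ by $c'$ (if $k\ne i$, then $q_k=q_k'$ and $c=c'$). Then
$$\varphi_{r,k}(f)\,T(q,q')\,\varphi_{r,k}(f)^{-1}=T(q+ce_k,\ q'+c'e_k).$$

**Proof of (T).** For $k\ne i$ the hull of $q\cup q'$ has $k$-side $q_k$, and the claim is (N) applied to this hull and the exchange $t$. For $k=i$, reduce to $r_j=q_j$ for $j\ne i$ as in the proof of (N). This is allowed since the hull has $j$-sides $q_j$ for $j\neq i$. Then $T(q,q')=\varphi_{r,i}(t)$ by (R1), the map $ftf^{-1}$ exchanges $fq_i$ and $fq'_i$ by translation and is the identity elsewhere, and (R1) gives the claim. $\square$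

## 8. The corner relation

We now prove $(hv)^3=1$ in $G$, in the generality needed later.

**Lemma 5.** Let $i\ne j$. Let $D_1,D_2$ be adjacent intervals of equal length in direction $j$ (in either order), and fix intervals $Q_k$, $k\ne i,j$. For an interval $C_p$ in direction $i$ write $(p,\rho)$ for the cell with sides $C_p,D_\rho,(Q_k)$. For disjoint $C_p,C_q$ of equal length let
$$h_{pq}=T((p,1),(q,1)),\qquad g_{pq}=T((p,2),(q,2)),\qquad v_p=T((p,1),(p,2)).$$
Then

* (a) $h_{pq}g_{pq}\,v_q\,(h_{pq}g_{pq})^{-1}=v_p$;
* (b) $(h_{pq}v_q)^3=1$.

All $C$'s lie in $[0,1)$. Let $Z$ be the rectangle with $Z_i=[0,1)$, $Z_j=D_1\cup D_2$, $Z_k=Q_k$. All $h,g,v$ are involutions. By (R3) the $h$'s commute with the $g$'s, since they live in different rows, and the $v$'s of disjoint columns commute.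

**Step 1: exchanging two whole columns; proof of (a).** Let $t_{pq}$ exchange $C_p,C_q$ by translation, and put $m_{pq}=\varphi_{Z,i}(t_{pq})$. Cutting $Z$ into its two rows, (R2) and (R1) give $m_{pq}=h_{pq}g_{pq}$. By (T) with $f=t_{pq}$, conjugation by $m_{pq}$ acts on the elements $h,g,v$ attached to $C_p,C_q$ and to columns disjoint from these by exchanging the indices $p$ and $q$. In particular $m_{pq}v_qm_{pq}^{-1}=v_p$, which is (a).

**Step 2: exchanging the two rows.** We show
$$v_pv_q\,h_{pq}\,v_qv_p=g_{pq}.$$
If $C_p,C_q$ are adjacent, let $Z'$ have $Z'_i=C_p\cup C_q$ and the other sides of $Z$, and let $e$ exchange $D_1,D_2$. By (R2), $v_pv_q=\varphi_{Z',j}(e)$, and (T) gives the identity. In general, cut $[0,1)$ at the endpoints of $C_p,C_q$ and rearrange the pieces so that $C_p,C_q$ become adjacent. This is some $f\in\operatorname{IET}([0,1))$ that is a translation on $C_p$ and on $C_q$. Conjugation by $\varphi_{Z,i}(f)$ carries, by (T), the elements $h,g,v$ for $C_p,C_q$ to those for $fC_p,fC_q$, so the general case follows from the adjacent one.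

**Step 3: a third column does not interfere.** Let $C_p,C_q,C_r$ be disjoint of equal length. Then $h_{pq}$ and $g_{pq}$ commute with $v_r$. As in Step 2, choose $f\in\operatorname{IET}([0,1))$ that is a translation on each of $C_p,C_q,C_r$ and makes $C_p,C_q$ adjacent; then $fC_r$ is disjoint from $fC_p\cup fC_q$. After conjugation by $\varphi_{Z,i}(f)$, the hulls of the transpositions $h_{pq}$ and $v_r$ are disjoint, and (R3) shows that they commute. By (T), $m_{pq}=h_{pq}g_{pq}$ commutes with $v_r$, hence so does $g_{pq}$.

**Step 4: four equal cubes.** Put $x=h_{pq}$, $y=v_q$, $z=g_{pq}$, $w=v_p$. We know that these are involutions and that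
$$xz=zx,\qquad yw=wy,\qquad (xz)y(xz)=w,\qquad (yw)x(yw)=z.\tag{2}$$
The last two give, by moving single letters to the other side,
$$xyx=zwz,\qquad zyz=xwx,\qquad yxy=wzw,\qquad wxw=yzy .$$
Therefore
$$(xy)^3=xyx\cdot yxy=zwz\cdot wzw=(zw)^3,\qquad (zy)^3=zyz\cdot yzy=xwx\cdot wxw=(xw)^3 .$$
Let $\kappa=(xy)^3$. Then $x\kappa x=(yx)^3=\kappa^{-1}$ and $z\kappa z=z(zw)^3z=(wz)^3=\kappa^{-1}$, so $(xz)\kappa(xz)=\kappa$. On the other hand $xz$ commutes with $x$ and conjugates $y$ to $w$, so $(xz)\kappa(xz)=(xw)^3$. So all four cubes agree, and we may define
$$\kappa_{pq}:=(h_{pq}v_q)^3=(h_{pq}v_p)^3=(g_{pq}v_q)^3=(g_{pq}v_p)^3.\tag{3}$$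
This is symmetric in $p,q$, and $h_{pq}\kappa_{pq}h_{pq}=\kappa_{pq}^{-1}$.

**Remark.** The relations (2) between involutions do not force $(xy)^3=1$. In the infinite dihedral group generated by two involutions $x,y$, put $z=x$ and $w=y$: then $xz=yw=1$, all of (2) holds, and $xy$ has infinite order. So these relations from a $2\times2$ block are not enough, and we bring in further columns.

**Step 5: with three columns, $\kappa$ is an involution or trivial.** Let $C_p,C_q,C_r$ be disjoint of equal length. In $\operatorname{IET}$ of the first row we have $h_{pr}h_{pq}h_{pr}=h_{rq}$, and $h_{pr}$ commutes with $v_q$ by Step 3. So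
$$h_{pr}\kappa_{pq}h_{pr}=(h_{rq}v_q)^3=\kappa_{rq}.\tag{4}$$
In the same way, in the second row, $g_{pr}\kappa_{rq}g_{pr}=g_{pr}(g_{rq}v_q)^3g_{pr}=(g_{pq}v_q)^3=\kappa_{pq}$. Since $m_{pr}=g_{pr}h_{pr}$, the two computations give $m_{pr}\kappa_{pq}m_{pr}^{-1}=\kappa_{pq}$. But by Step 1, $m_{pr}\kappa_{pq}m_{pr}^{-1}=(h_{rq}v_q)^3=\kappa_{rq}$. Hence $\kappa_{pq}=\kappa_{rq}$, and by symmetry $\kappa_{pq}=\kappa_{qr}=\kappa_{pr}=:\kappa$. Now (4) with permuted indices says $h_{pq}\kappa_{qr}h_{pq}=\kappa_{pr}$, so $h_{pq}$ commutes with $\kappa$. By Step 4, $h_{pq}\kappa h_{pq}=\kappa^{-1}$. So $\kappa^2=1$.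

**Step 6: halving the columns; proof of (b).** Let $C_p,C_q$ be as in (b). There may be no room for a third column, but we can make four out of two: let $C_p=C_1\sqcup C_2$ and $C_q=C_3\sqcup C_4$ be the left and right halves. Then $h_{pq}=h_{13}h_{24}$ in $\operatorname{IET}$ of the row, and $v_q=v_3v_4$ by (R2). The elements $h_{13},h_{24}$ commute (in $\operatorname{IET}$ of the row), $v_3,v_4$ commute by (R3), and by Step 3 $h_{13}$ commutes with $v_4$ and $h_{24}$ with $v_3$. So $h_{13},v_3$ commute with $h_{24},v_4$, and
$$(h_{pq}v_q)^3=(h_{13}v_3\,h_{24}v_4)^3=(h_{13}v_3)^3(h_{24}v_4)^3=\kappa_{13}\kappa_{24}.$$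
Step 5 for the columns $\{1,2,3\}$ and $\{2,3,4\}$ gives $\kappa_{13}=\kappa_{23}=\kappa_{24}$ and $\kappa_{13}^2=1$. Hence the cube is $\kappa_{13}^2=1$. $\square$

## 9. Symmetric groups of regular grids

**Lemma 6.** Let $B$ be a rectangle cut into a regular grid of congruent cells (each $B_k$ cut into $n_k\ge1$ intervals of equal length), with cell set $V$. There is a homomorphism $\lambda:\operatorname{Sym}(V)\to G$, with image in the subgroup generated by shuffles whose rectangles lie in $B$, such that $p\circ\lambda$ is the permutation action by translations of cells, and $\lambda((c\,c'))=T(c,c')$ for all $i$-aligned $c,c'\in V$ and all $i$.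

The idea is to walk through the grid like a snake, so that consecutive cells are neighbours, and to define $\lambda$ on the Coxeter generators. For a $3\times2$ grid the order is $(1,1),(2,1),(3,1),(3,2),(2,2),(1,2)$. The steps turn at $(3,1)$ and at $(3,2)$, and each turn is a corner in the sense of Lemma 5. Some neighbours, such as $(1,1)$ and $(1,2)$, are not consecutive, and for them the value of $\lambda$ has to be checked.

Call two cells *adjacent* if they share a full facet. Then their hull is their union, and $T(c,c')$ is a shuffle. We prove by induction on $e$, for grids with $n_k=1$ for $k>e$: there is an enumeration $c_1,c_2,\dots$ of $V$, depending only on the $n_k$, with consecutive cells adjacent, such that $(c_k\,c_{k+1})\mapsto T(c_k,c_{k+1})$ extends to a homomorphism $\lambda$ with $\lambda((c\,c'))=T(c,c')$ for all adjacent $c,c'$. For $e=0$ there is one cell and nothing to prove.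

**Step 1: the enumeration.** Let $V=V'\times\{1,\dots,n_e\}$, the second factor indexing the layers in direction $e$. Traverse layer $1$ along the enumeration of $V'$, step to layer $2$ at the same position of $V'$, traverse layer $2$ backwards, and so on.

**Step 2: the Coxeter relations.** Put $T_k=T(c_k,c_{k+1})$. Then $T_k^2=1$. For $|k-l|\ge2$ the rectangles $c_k\cup c_{k+1}$ and $c_l\cup c_{l+1}$ are disjoint, so $T_k,T_l$ commute by (R3). It remains to see $(T_kT_{k+1})^3=1$. If the steps $c_k\to c_{k+1}\to c_{k+2}$ have the same direction, the three cells lie in a row and the relation holds in $\operatorname{IET}$ of the row. If they have directions $i\ne j$ respectively, it is Lemma 5(b), where $D_1$ is the $j$-side of $c_k,c_{k+1}$, $D_2$ is the $j$-side of $c_{k+2}$, and $C_p,C_q$ are the $i$-sides of $c_k,c_{k+1}$. So $\lambda$ exists.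

**Step 3: adjacent cells in one layer.** Each layer is a set of consecutive cells, enumerated as $V'$ or its reverse. So on the symmetric group of a layer, $\lambda$ agrees on Coxeter generators, hence everywhere, with the homomorphism given by the induction hypothesis for that layer. Thus $\lambda((c\,c'))=T(c,c')$ for adjacent cells of one layer.

**Step 4: adjacent cells in layers $l$ and $l+1$.** At the position of $V'$ where the snake changes layer, the equality holds by construction. Suppose it holds at the position $v$, and let $v'$ precede or follow $v$ in the enumeration of $V'$. Put $a=(v',l)$, $b=(v,l)$, $c=(v,l+1)$, $d=(v',l+1)$. Lemma 5(a), with rows the two layers and columns $v',v$, gives the first equality in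
$$T(a,d)=\big(T(a,b)T(d,c)\big)\,T(b,c)\,\big(T(a,b)T(d,c)\big)^{-1}=\lambda\big((a\,b)(d\,c)(b\,c)(d\,c)(a\,b)\big)=\lambda((a\,d)).$$
The second equality uses Step 3 and the assumption at $v$. So the equality spreads to all positions, and the induction is complete.

**Step 5: aligned cells that are not adjacent.** If $c,c'$ are $i$-aligned, write $(c\,c')$ as a product of adjacent transpositions of the row containing them. The same product formula holds for the corresponding interval exchanges of the row, hence for the elements $T$, since $\varphi$ of the row is a homomorphism. So $\lambda((c\,c'))=T(c,c')$.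

Finally, $\lambda(c_k\,c_{k+1})$ is a shuffle with rectangle $c_k\cup c_{k+1}\subseteq B$, and $p$ of it exchanges these two cells by translation. So the statements on the image and on $p\circ\lambda$ hold on generators, hence in general. $\square$

## 10. Rationally independent lengths, cuttings and sorting

To replace the regular grid of the rational case we write all occurring lengths as sums, with natural coefficients, of lengths that satisfy no rational relation.

**Lemma 7.** Let $F$ be a finite nonempty set of positive reals. There are $\varepsilon_1,\dots,\varepsilon_m>0$, linearly independent over $\mathbf Q$, with $F\subseteq M:=\bigoplus_j\mathbf N\varepsilon_j$.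

An arbitrary $\mathbf Q$-basis of the span will not do, because of signs. For $F=\{\sqrt2-1,\,2-\sqrt2,\,1\}$ the basis $1,\sqrt2$ gives negative coefficients, but $\varepsilon_1=\sqrt2-1$, $\varepsilon_2=2-\sqrt2$ works, since $1=\varepsilon_1+\varepsilon_2$.

**Proof.** Let $e_1,\dots,e_m$ be a $\mathbf Q$-basis of the $\mathbf Q$-span of $F$ and $\theta=(e_1,\dots,e_m)\in\mathbf R^m$. Identify the span with $\mathbf Q^m$, so that $v\in\mathbf Q^m$ has real value $\langle v,\theta\rangle$. The set
$$O=\{f\in\mathbf R^m:\langle v,f\rangle>0\ \ \forall v\in F\}$$
is open and contains $\theta$. We look for a rational basis inside $O$ with $\theta$ in the interior of its positive cone.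

Choose $w^1,\dots,w^m$ spanning $\theta^\perp$ with $\sum_j w^j=0$: a basis of $\theta^\perp$ and minus its sum. For small $\delta>0$ the vectors $u^j=\theta+\delta w^j$ lie in $O$. They form a basis of $\mathbf R^m$: if $\sum a_ju^j=0$, then pairing with $\theta$ gives $\sum a_j=0$, hence $\sum a_jw^j=0$; the linear relations among the $w^j$ are the multiples of $\sum_jw^j=0$, so all $a_j$ are equal, hence $0$. Also $\theta=\frac1m\sum_j u^j$. The coefficients of $\theta$ in a basis depend continuously on the basis, so we may perturb the $u^j$ to $f^j\in\mathbf Q^m\cap O$ that still form a basis, with $\theta=\sum_jc_jf^j$ and all $c_j>0$.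

Let $\varepsilon^1,\dots,\varepsilon^m\in\mathbf Q^m$ be the dual basis, $\langle\varepsilon^j,f^k\rangle=\delta_{jk}$. The real value of $\varepsilon^j$ is $\langle\varepsilon^j,\theta\rangle=c_j>0$. These values are $\mathbf Q$-independent, because the $\varepsilon^j$ are a basis of $\mathbf Q^m$, and $\mathbf Q^m$ is identified with the span. Each $v\in F$ is $\sum_j\langle v,f^j\rangle\varepsilon^j$ with positive rational coefficients. Divide the $\varepsilon^j$ by a common denominator of all these coefficients. $\square$

**Set-up for a trivial word.** Let $s_n\cdots s_1$ ($n\ge1$, $s_k\in S$) be a word trivial in $\operatorname{Rec}_d$, and $f_k=s_k\cdots s_1$. There is a tiling $P_0$ of the cube by finitely many rectangles such that each $f_k$ is a translation on each tile, and each tile of $P_{k-1}:=f_{k-1}P_0$ lies in $R_1$, in $R_2$, or outside $R$, where $R,R_1,R_2$ belong to $s_k$. To construct it, start from the trivial tiling. For $k=1,\dots,n$ successively, intersect the images of the current tiles under $f_{k-1}$ with the tiles of a tiling of the cube containing $R_1$ and $R_2$ (for instance the grid cut out by all endpoints of $R_1,R_2$), and pull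 back by $f_{k-1}$. Refining preserves the properties already achieved. Then $P_k=s_kP_{k-1}$, and $P_n=P_0$.

Let $E\subset[0,1]$ be the finite set of all endpoints of sides of all tiles of all $P_k$; so $0,1\in E$. Apply Lemma 7 to $F=\{y-x:x<y\text{ in }E\}$ and fix the resulting $\varepsilon_j$ and $M$. An *$E$-rectangle* is a rectangle with all endpoints in $E$. An *$E$-tiling* is a tiling of an $E$-rectangle by finitely many $E$-rectangles.

**Example.** Let $\alpha=\sqrt2-1$ and consider the half-shuffle word $s_\alpha^{-1}s_\alpha$ with $P_0=P_2=\{R_1,R_2,[0,1)\times[\frac12,1)\}$ and $P_1=s_\alpha P_0$. Here $E=\{0,\alpha,\frac12,1-\alpha,1\}$. We may take $\varepsilon_1=\frac32-\sqrt2$ and $\varepsilon_2=\sqrt2-1$, since $\alpha=\varepsilon_2$, $\frac12=\varepsilon_1+\varepsilon_2$, $1-\alpha=2\varepsilon_1+\varepsilon_2$, $1=2\varepsilon_1+2\varepsilon_2$, and the differences $\frac12-\alpha=(1-\alpha)-\frac12=\varepsilon_1$, $1-2\alpha=2\varepsilon_1$ also lie in $M$.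

**Definition (cuttings and sorting).** A *cutting* of an interval $I$ with $|I|\in M$ is a subdivision into consecutive pieces, each of length some $\varepsilon_j$. By independence the number of $\varepsilon_j$-pieces depends only on $|I|$. The *standard* cutting has first all $\varepsilon_1$-pieces, then all $\varepsilon_2$-pieces, and so on. For a cutting $w$ of $I$, $\operatorname{sort}(w)\in\operatorname{IET}(I)$ translates, for all $j,k$, the $k$-th $\varepsilon_j$-piece of $w$ (from the left) to the $k$-th $\varepsilon_j$-piece of the standard cutting.

If $w$ is a concatenation of cuttings $w^1,\dots,w^q$ of consecutive intervals $I_1,\dots,I_q$, and $\bar w$ is the concatenation of the standard cuttings of the $I_t$, then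
$$\operatorname{sort}(w)=\operatorname{sort}(\bar w)\cdot\prod_t\operatorname{sort}(w^t),\tag{5}$$
because sorting inside the blocks preserves the left-to-right order of the $\varepsilon_j$-pieces for each $j$. For instance, write a cutting as the list of indices of its pieces. For $w=(2,1\,|\,2,1)$, sorting the blocks gives $\bar w=(1,2\,|\,1,2)$, and sorting this gives $(1,1,2,2)$. Neither operation lets two pieces of the same length overtake each other.

**Definition (meshes).** A *mesh* is $W=(W_1,\dots,W_d)$ with $W_i$ a cutting of $[0,1)$. A rectangle $r$ is *compatible* with $W$ if its endpoints in direction $i$ are cut points of $W_i$ (or $0,1$), for all $i$. Then $W_i|r_i$, the part of $W_i$ inside $r_i$, is a cutting of $r_i$. Every finite set of $E$-rectangles is compatible with a common mesh: cut standardly between consecutive endpoints.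

In the example, the mesh built in this way for $P_0$ has $W_1=(2\,|\,1,1,2)$, cut at $\alpha$, and $W_2=(1,2\,|\,1,2)$, cut at $\frac12$.

## 11. The elements that sort a tiling

For $r$ compatible with $W$ put
$$\sigma_r^W=\prod_{i=1}^d\varphi_{r,i}\big(\operatorname{sort}(W_i|r_i)\big)\in G,\tag{6}$$
with commuting factors by (R4): sort the cells inside $r$, coordinate by coordinate. For an $E$-tiling $P$ of $Q$ compatible with $W$ (then $Q$ is compatible too) put
$$g_P^{Q}=\sigma_Q^W\prod_{r\in P}(\sigma^W_r)^{-1},\tag{7}$$
where factors for distinct $r\in P$ commute by (R3). In words: start with every tile sorted by itself, undo this sorting to reach the mesh $W$, then sort all of $Q$. Note $g^r_{\{r\}}=1$. The next lemma justifies the notation; after it come the effect of refinement and of a shuffle.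

**Lemma 8.** $g^Q_P$ does not depend on $W$.

**Proof.** Let $X_i$ be the set of direction-$i$ endpoints of tiles of $P$. Let $\overline W$ be obtained from $W$ by replacing, for each $i$, the cutting between consecutive points of $X_i$ by the standard one, leaving $W_i$ unchanged outside $Q_i$. Then $\overline W$ is a mesh compatible with $P$, and $\overline W_i|Q_i$ depends only on $P$. Since (7) only involves the mesh inside $Q$, it suffices to show that $W$ and $\overline W$ give the same result.

Let $\beta$ run through the boxes of the grid on $Q$ defined by $X_1,\dots,X_d$. Each $\beta$ is compatible with $W$ and lies in exactly one tile of $P$. Let $r=Q$ or $r\in P$. By (5), $\varphi_{r,i}(\operatorname{sort}(W_i|r_i))=A_iB_i$ with $A_i=\varphi_{r,i}(\operatorname{sort}(\overline W_i|r_i))$ and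
$$B_i=\prod_{I}\varphi_{r,i}(\operatorname{sort}(W_i|I))=\prod_I\varphi_{r[I],i}(\operatorname{sort}(W_i|I))=\prod_{\beta\subseteq r}\varphi_{\beta,i}(\operatorname{sort}(W_i|\beta_i)),$$
where $I$ runs over the intervals between consecutive points of $X_i$ in $r_i$. The second equality is (R1), and the third is (R2), cutting each $r[I]$ into its boxes $\beta$. For $i\ne j$ the elements $A_i,B_i$ commute with $A_j,B_j$ by (R4). So
$$\sigma_r^W=\prod_iA_i\prod_iB_i=\sigma_r^{\overline W}\,\delta_r,\qquad \delta_r=\prod_{\beta\subseteq r}\sigma_\beta^W,$$
the factors of $\prod_iB_i$ being rearranged by (R3) for different boxes and by (R4) within one box.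

We have $\delta_Q=\prod_{r\in P}\delta_r$, and elements belonging to different $r\in P$ commute by (R3). Hence
$$\sigma_Q^W\prod_{r\in P}(\sigma_r^W)^{-1}=\sigma_Q^{\overline W}\,\delta_Q\prod_{r\in P}\delta_r^{-1}(\sigma_r^{\overline W})^{-1}=\sigma_Q^{\overline W}\,\delta_Q\,\delta_Q^{-1}\prod_{r\in P}(\sigma_r^{\overline W})^{-1}=\sigma_Q^{\overline W}\prod_{r\in P}(\sigma_r^{\overline W})^{-1}.\qquad\square$$

**Lemma 9.** If $P'$ refines $P$ (both $E$-tilings of $Q$), then $g^Q_{P'}=g^Q_P\prod_{r\in P}g^r_{P'|r}$, where $P'|r$ is the set of tiles of $P'$ in $r$.

**Proof.** A mesh compatible with $P'$ is compatible with $P$, and by Lemma 8 we may use it for all terms. The right side is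
$$\sigma_Q\prod_{r\in P}\sigma_r^{-1}\prod_{r\in P}\Big(\sigma_r\prod_{r'\in P'|r}\sigma_{r'}^{-1}\Big)=\sigma_Q\prod_{r'\in P'}\sigma_{r'}^{-1},$$
since elements belonging to different $r\in P$ commute by (R3). $\square$

**Lemma 10.** Let $s$ be a shuffle with rectangle $R$ and pieces $R_1,R_2$. Let $r$ be an $E$-rectangle contained in $R_1$, in $R_2$, or disjoint from $R$, and let $P$ be an $E$-tiling of $r$ such that $sP$ is an $E$-tiling of $sr$. Then $s\,g^r_P\,s^{-1}=g^{sr}_{sP}$.

**Proof.** The map $s$ translates $r$ by some vector $v$. By Lemma 8 we may compute $g^r_P$ with a mesh which on $r$ is standard between consecutive endpoints of tiles of $P$, and $g^{sr}_{sP}$ with one which on $sr$ is standard between consecutive endpoints of tiles of $sP$. These correspond under the translation by $v$. Now $g_P^r$ is a product of elements $\varphi_{q,k}(f)^{\pm1}$ with $q\subseteq r$. For a restricted rotation $f$ of $q_k$, the shuffle $f^{q,k}$ has its rectangle in $r$, so (E6), or (E4) if $r\cap R=\emptyset$ (then $v=0$), gives $s\varphi_{q,k}(f)s^{-1}=\varphi_{q+v,k}(f')$ with $f'$ the transported map. Both sides are homomorphisms in $f$, so this holds for all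 $f$. The product for $g^r_P$ is carried to the corresponding product for $g^{sr}_{sP}$. $\square$

## 12. Every letter becomes a permutation of the sorted cells

Keep the trivial word $s_n\cdots s_1$ and the set-up of Section 10. Let $\mathbf K=[0,1)^d$ and $g_P=g_P^{\mathbf K}$. Let $U$ be the mesh all of whose components are the standard cutting of $[0,1)$. For each type $\tau=(j_1,\dots,j_d)$ that occurs, the cells of $U$ with sides of lengths $\varepsilon_{j_1},\dots,\varepsilon_{j_d}$ form a regular grid, with cell set $V_\tau$, in a rectangle $B_\tau$: in a standard cutting the pieces of one length are consecutive. The $B_\tau$ are disjoint. Lemma 6 gives homomorphisms $\operatorname{Sym}(V_\tau)\to G$, whose images commute for different $\tau$ by (E4). Together they give a homomorphism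
$$\lambda:H=\prod_\tau\operatorname{Sym}(V_\tau)\to G,$$
and $p\circ\lambda$ is the action of $H$ by translations of cells, which is faithful.

In the example of Section 10 the standard cutting of $[0,1)$ is $(1,1,2,2)$, there are four types, each $B_\tau$ carries a $2\times2$ grid, and $H=\operatorname{Sym}(4)^4$.

**Lemma 11.** For each $k$ there is $\pi_k\in H$ with $g_{P_k}\,s_k\,g_{P_{k-1}}^{-1}=\lambda(\pi_k)$ in $G$.

Write $s=s_k$, with direction $i$ and rectangles $R,R_1,R_2$.

**Step 1: forgetting all tiles except the pieces of $s$.** Let $\mathcal O$ be the set of tiles of $P_{k-1}$ outside $R$, and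
$$\mathcal T_1=\{R_1,R_2\}\cup\mathcal O,\qquad \mathcal T_0=\{R\}\cup\mathcal O,\qquad s\mathcal T_1=\{sR_1,sR_2\}\cup\mathcal O.$$
These are $E$-tilings of $\mathbf K$, since $R,R_1,R_2$ are unions of tiles of $P_{k-1}$ and $sR_1,sR_2$ are unions of tiles of $P_k$. Moreover $P_{k-1}$ refines $\mathcal T_1$, $P_k=sP_{k-1}$ refines $s\mathcal T_1$, and both $\mathcal T_1$ and $s\mathcal T_1$ refine $\mathcal T_0$. By Lemma 9, and for the second formula also Lemma 10,
$$g_{P_{k-1}}=g_{\mathcal T_1}\prod_{r\in\mathcal T_1}g^r_{P_{k-1}|r},\qquad g_{P_k}=g_{s\mathcal T_1}\prod_{r\in\mathcal T_1}g^{sr}_{s(P_{k-1}|r)}=g_{s\mathcal T_1}\;s\Big(\prod_{r\in\mathcal T_1}g^r_{P_{k-1}|r}\Big)s^{-1}.$$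
So $g_{P_k}\,s\,g_{P_{k-1}}^{-1}=g_{s\mathcal T_1}\,s\,g_{\mathcal T_1}^{-1}$. By Lemma 9 and $g^r_{\{r\}}=1$ we have $g_{\mathcal T_1}=g_{\mathcal T_0}\,g^R_{\{R_1,R_2\}}$ and $g_{s\mathcal T_1}=g_{\mathcal T_0}\,g^R_{\{sR_1,sR_2\}}$. Therefore
$$g_{P_k}\,s\,g_{P_{k-1}}^{-1}=g_{\mathcal T_0}\;q\;g_{\mathcal T_0}^{-1},\qquad q=g^R_{\{sR_1,sR_2\}}\;s\;\big(g^R_{\{R_1,R_2\}}\big)^{-1}.\tag{8}$$

**Step 2: $q$ is a one-coordinate permutation of standard pieces.** Take a mesh $W$ compatible with $R_1,R_2$. For $l\ne i$ the pieces $R_1,R_2$ have the same $l$-side $R_l$, and $\varphi_{R_1,l}(f)\varphi_{R_2,l}(f)=\varphi_{R,l}(f)$ by (R2). For $l=i$, $\varphi_{R_a,i}=\varphi_{R,i}$ on $\operatorname{IET}((R_a)_i)$ by (R1). All the factors involved commute by (R3), (R4) as needed to collect those of each direction $l$. So in $g^R_{\{R_1,R_2\}}=\sigma_R(\sigma_{R_1}\sigma_{R_2})^{-1}$ the factors for $l\ne i$ cancel, and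
$$g^R_{\{R_1,R_2\}}=\varphi_{R,i}(u),\qquad u=\operatorname{sort}(W_i|R_i)\Big(\operatorname{sort}(W_i|(R_1)_i)\operatorname{sort}(W_i|(R_2)_i)\Big)^{-1}.$$
By (5), $u$ maps each piece of the concatenated standard cuttings of $(R_1)_i,(R_2)_i$ by translation to a piece of the standard cutting of $R_i$. Similarly $g^R_{\{sR_1,sR_2\}}=\varphi_{R,i}(u')$, with the analogous property for $sR_2,sR_1$, in this order. Also $s=\varphi_{R,i}(\rho)$ for a restricted rotation $\rho$ of $R_i$, which maps the standard cuttings of $(R_1)_i,(R_2)_i$ to those of $(sR_1)_i,(sR_2)_i$. Hence
$$q=\varphi_{R,i}(f),\qquad f=u'\rho u^{-1},$$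
and $f$ permutes by translations the pieces of the standard cutting of $R_i$.

**Example.** For the half-shuffle with $\alpha=\sqrt2-1$, the concatenated standard cuttings of $(R_1)_1,(R_2)_1$ are $(2\,|\,1,1,2)$; name these pieces $a\,|\,b,c,d$. Sorting by $u$ puts them in the order $b,c,a,d$. The rotation $\rho$ turns $a\,|\,b,c,d$ into $b,c,d\,|\,a$, with lengths $(1,1,2\,|\,2)$, which is already standard, so $u'=1$. Thus $f$ takes the order $b,c,a,d$ to $b,c,d,a$: the irrational rotation has become the exchange of the two pieces of length $\varepsilon_2$.

**Step 3: $q$ is a product of transpositions of aligned cells.** The permutation $f$ preserves lengths, so it is a product of transpositions $t$ of two pieces $J,J'$ of the standard cutting of $R_i$, of equal length $\varepsilon_j$. Cut $R$ by the standard cuttings of the $R_l$, $l\ne i$. By (R2) and (R1), each $\varphi_{R,i}(t)$ is a product of elements $T(c,c')$ with $c,c'$ $i$-aligned cells of the product of the standard cuttings of the $R_l$, $l=1,\dots,d$.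

**Step 4: conjugation by $g_{\mathcal T_0}$ turns these into transpositions of cells of $U$.** Let $W$ be a mesh compatible with $\mathcal T_0$, so $g_{\mathcal T_0}=\sigma_{\mathbf K}\prod_{r\in\mathcal T_0}\sigma_r^{-1}$. For $r\ne R$, $\sigma_r$ commutes with $T(c,c')$ by (R3), as $c,c'$ and their hull lie in $R$. So $T(c,c')$ is conjugated first by $\sigma_R^{-1}$ and then by $\sigma_{\mathbf K}$.

Conjugation by $\sigma_R^{-1}$ is successive conjugation by $\varphi_{R,l}(\operatorname{sort}(W_l|R_l)^{-1})$ for $l=1,\dots,d$. These interval exchanges translate standard pieces of $R_l$ to pieces of $W_l|R_l$. So by (T), applied once for each $l$, we obtain $T(b,b')$ with $b,b'$ $i$-aligned cells of $W$ of the same type as $c$. Conjugating by $\sigma_{\mathbf K}$, whose factors $\varphi_{\mathbf K,l}(\operatorname{sort}(W_l))$ come from interval exchanges translating pieces of $W_l$ to standard pieces, (T) gives $T(C,C')$ with $C,C'$ $i$-aligned cells of $U$ of one type $\tau$. By Lemma 6 this is $\lambda((C\,C'))$. Hence $g_{\mathcal T_0}\,q\,g_{\mathcal T_0}^{-1}\in\lambda(H)$, and by (8) the lemma is proved. $\square$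

**Proof of Theorem 1, parts 2 and 3.** By Lemma 11, $s_k=g_{P_k}^{-1}\lambda(\pi_k)\,g_{P_{k-1}}$ in $G$. In the product the inner factors cancel, and $P_n=P_0$ gives $g_{P_n}=g_{P_0}$. So
$$s_n\cdots s_1=g_{P_0}^{-1}\,\lambda(\pi_n\cdots\pi_1)\,g_{P_0}\quad\text{in }G.$$
Apply $p$. The left side becomes $1$, so $p(\lambda(\pi_n\cdots\pi_1))=1$. Since $p\circ\lambda$ is injective, $\pi_n\cdots\pi_1=1$, and therefore $s_n\cdots s_1=1$ already in $G$. By (E1) every element of $G$ is represented by a word with letters in $S$. So $p:G\to\operatorname{Rec}_d$ is injective, and it is onto because $S$ generates. This is part 3.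

The relations (E1)–(E6) have length $\le4$ and hold in $\operatorname{Rec}_d$, so they hold in $G_4$, and $p$ factors through surjections $G\to G_4\to\operatorname{Rec}_d$. Since $p$ is injective, $G_4\to\operatorname{Rec}_d$ is an isomorphism. With Proposition 2 for $G_3$ this is part 2. $\blacksquare$
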